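# Symmetric integer matrices with a commutator of rank two, far from every commuting pair

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $M_n\mathbb Z$ is the ring of $n\times n$ integer matrices, and $1_k$ is the $k\times k$ identity matrix. In expressions such as $2+A^2$ or $BC-1$, a scalar stands for that multiple of the identity.

## Rank, commutators, amplification, lattice bases and integrality

**Rank.** For an integer matrix, $\mathrm{rank}$ is the rank over $\mathbb Q$, which equals the rank over $\mathbb C$. We use constantly that $\mathrm{rank}(X+Y)\le \mathrm{rank}\,X+\mathrm{rank}\,Y$, that $\mathrm{rank}(XY)\le\min(\mathrm{rank}\,X,\mathrm{rank}\,Y)$, and that $\mathrm{rank}\,X^T=\mathrm{rank}\,X$. We measure the distance between two matrices by $\mathrm{rank}(X-Y)$, so the size of the entries plays no role. For example, $\begin{pmatrix}1&0\\0&0\end{pmatrix}$ and $\begin{pmatrix}1000&0\\0&0\end{pmatrix}$ are at distance $1$.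

**Commutator of symmetric matrices.** If $A,B$ are symmetric, then $(AB-BA)^T=BA-AB$, so $AB-BA$ is skew-symmetric. For $A=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $B=\begin{pmatrix}1&0\\0&0\end{pmatrix}$ we get $AB-BA=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, of rank $2$.

**Fact 1.** A real skew-symmetric matrix has even rank. Indeed, such a matrix is normal, hence diagonalizable over $\mathbb C$, and its rank is the number of nonzero eigenvalues. These are purely imaginary and come in conjugate pairs. So the smallest nonzero rank of a commutator of symmetric matrices is $2$.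

**Amplification.** For $A=(a_{ij})\in M_n\mathbb Z$, the Kronecker product $A\otimes 1_k\in M_{nk}\mathbb Z$ is the block matrix with blocks $a_{ij}1_k$. Up to a permutation of the basis it is the block sum of $k$ copies of $A$. For example,
$$\begin{pmatrix}0&1\\1&0\end{pmatrix}\otimes 1_2=\begin{pmatrix}0&0&1&0\\0&0&0&1\\1&0&0&0\\0&1&0&0\end{pmatrix}.$$
We have $(A\otimes1_k)(B\otimes1_k)=AB\otimes1_k$ and $\mathrm{rank}(A\otimes1_k)=k\,\mathrm{rank}\,A$.

**Cost.** Let $A,B\in M_n\mathbb Z$ be symmetric, and let $A',B'\in M_{nk}\mathbb Z$ be symmetric with $A'B'=B'A'$. The *cost* of replacing $(A,B)$ by $(A',B')$ is $\mathrm{rank}(A\otimes1_k-A')+\mathrm{rank}(B\otimes 1_k-B')$; the *normalized cost* is this number divided by $nk$. For the $2\times2$ pair above, $k=1$, $A'=A$, $B'=0$ has cost $1$ and normalized cost $\frac12$.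

**Path matrix.** Let $e_1,\dots,e_n$ be the standard basis of $\mathbb Z^n$, and put $e_j=0$ for $j\notin\{1,\dots,n\}$. The adjacency matrix $A$ of the path on $n$ vertices is given by $Ae_i=e_{i-1}+e_{i+1}$. For $n=3$,
$$A=\begin{pmatrix}0&1&0\\1&0&1\\0&1&0\end{pmatrix}.$$

**$\mathbb Z$-basis and symmetric form.** Vectors $w_1,\dots,w_n\in\mathbb Z^n$ form a $\mathbb Z$-basis of $\mathbb Z^n$ if every vector of $\mathbb Z^n$ is a unique integer combination of them. This holds in particular if $w_j\in e_j+\mathrm{span}_{\mathbb Z}(e_1,\dots,e_{j-1})$ for all $j$ (a unitriangular change of basis). Given a $\mathbb Z$-basis and any integers $g_{ij}=g_{ji}$, there is exactly one symmetric $\mathbb Z$-bilinear form $\beta$ with $\beta(w_i,w_j)=g_{ij}$. Its matrix $B=(\beta(e_i,e_j))$ is a symmetric integer matrix, and $\beta(u,v)=u^TBv$. For example, let $w_1=e_1$, $w_2=3e_1+e_2$ and prescribe $\beta(w_1,w_1)=0$, $\beta(w_1,w_2)=1$, $\beta(w_2,w_2)=3$. Since $e_2=w_2-3w_1$, we get $\beta(e_1,e_2)=1$ and $\beta(e_2,e_2)=3-6=-3$, so $B=\begin{pmatrix}0&1\\1&-3\end{pmatrix}$.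

**Restriction to an invariant subspace.** If $M\in M_N\mathbb Z$ and $E\subset\mathbb Q^N$ satisfies $ME\subset E$, we write $M|_E$ for the restricted linear map.

**Fact 2.** In this situation $\det(M|_E)\in\mathbb Z$. To see this, extend a basis of $E$ to a basis of $\mathbb Q^N$. In it $M$ is block upper triangular, so the characteristic polynomial of $M|_E$ is a monic polynomial in $\mathbb Q[X]$ dividing the characteristic polynomial of $M$, which is monic in $\mathbb Z[X]$. By Gauss's lemma, a monic rational factor of a monic integer polynomial has integer coefficients. The determinant is $\pm$ its constant term. For example, $M=\begin{pmatrix}1&2\\2&1\end{pmatrix}$ acts on $E=\mathbb Q\cdot(1,1)^T$ by $3$, and $X-3$ divides $\chi_M=(X-3)(X+1)$.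

**Totally real fields** (used only in one late section). A number field $K$ is totally real if all its embeddings into $\mathbb C$ have image in $\mathbb R$. Its ring of integers $O_K$ consists of the elements that are roots of monic polynomials over $\mathbb Z$, and $N_{K/\mathbb Q}(u)=\prod_\sigma\sigma(u)$ over all embeddings $\sigma$. If $u$ is a unit of $O_K$, then $N_{K/\mathbb Q}(u)=\pm1$. The field $\mathbb Q(\sqrt2)$ is totally real, and $1+\sqrt2$ is a unit of norm $(1+\sqrt2)(1-\sqrt2)=-1$. The field $\mathbb Q(i)$ is not totally real.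

## Does a commutator of small rank force a nearby commuting pair?

Suppose two symmetric integer matrices almost commute, in the sense that their commutator has rank small compared with $n$. Can we change both of them by matrices of small relative rank so that they commute exactly, staying symmetric and integer? We even allow ourselves to pass first to $k$ copies of the pair. The following is a conjecture from Andreas Thom, "Integer operators in finite von Neumann algebras", arXiv:0711.2190 (2007).

**Conjecture.** For every $\varepsilon>0$ there exists $\delta>0$ such that the following holds. Let $A,B\in M_n\mathbb Z$ be symmetric with $\mathrm{rank}(AB-BA)<\delta\cdot n$. Then there exist $k\in\mathbb N$ and symmetric $A',B'\in M_{nk}\mathbb Z$ such that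
$$\mathrm{rank}(A\otimes1_k-A')+\mathrm{rank}(B\otimes1_k-B')<\varepsilon\cdot nk\qquad\text{and}\qquad A'B'=B'A'.$$

We shall see that the conjecture is false, already for commutators of the smallest nonzero rank.

**Theorem 3.** For every $n\ge3$ there are symmetric $A,B\in M_n\mathbb Z$ with $\mathrm{rank}(AB-BA)=2$ such that the following holds. For every $k\in\mathbb N$ and all $A',B'\in M_{nk}\mathbb Z$ with $A'$ symmetric ($B'$ need not be symmetric) and $A'B'=B'A'$, we have
$$2\,\mathrm{rank}(A\otimes1_k-A')+\mathrm{rank}(B\otimes1_k-B')\ \ge\ (n-2)k.\tag{1}$$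
Consequently $\mathrm{rank}(A\otimes1_k-A')+\mathrm{rank}(B\otimes1_k-B')\ge\frac{(n-2)k}2$.

**Corollary 4.** Let $0<\varepsilon<\frac12$. Then no $\delta>0$ has the property in the conjecture.

**Proof of Corollary 4 from Theorem 3.** Given $\delta>0$, choose $n\ge3$ with $2<\delta n$ and $n\ge\frac2{1-2\varepsilon}$. The second condition says $n-2\ge 2\varepsilon n$, that is, $\frac{n-2}2\ge\varepsilon n$. The matrices $A,B$ of Theorem 3 satisfy $\mathrm{rank}(AB-BA)=2<\delta n$, but for every $k$ and all commuting symmetric $A',B'\in M_{nk}\mathbb Z$ the cost is at least $\frac{(n-2)k}2\ge\varepsilon nk$. $\blacksquare$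

## Small sizes, large $\varepsilon$, and a path cut in two

Before the proof, let us get a feel for the statement.

*Small sizes carry no information.* By Fact 1, if $\delta n\le2$, then $\mathrm{rank}(AB-BA)<\delta n$ forces $AB=BA$, and there is nothing to repair. Since $\delta$ may be chosen after $\varepsilon$, only large $n$ matters.

*Large $\varepsilon$ is trivial.* Take $k=1$, $A'=A$, $B'=0$. The cost is $\mathrm{rank}\,B\le n$, so for $\varepsilon>1$ the assertion holds with any $\delta$.

*A pair that can be repaired.* Let $A$ be the path matrix, $1\le p<n$, and $D=\mathrm{diag}(1,\dots,1,0,\dots,0)$ with $p$ ones. The $(i,j)$ entry of $AD-DA$ is $A_{ij}(D_{jj}-D_{ii})$. It vanishes except at $(p,p+1)$ and $(p+1,p)$, so the commutator has rank $2$. Now delete the edge between $p$ and $p+1$ from the path. The resulting $A'$ is block diagonal for the splitting defined by $D$, so it commutes with $D$, and $\mathrm{rank}(A-A')=2$. The cost is $2$, whatever $n$ is.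

## Missing common eigenvectors do not obstruct

Commuting real symmetric matrices have a common eigenvector in every nonzero subspace that is invariant under both. So a natural strategy against the conjecture is to find pairs with a commutator of small rank and no common eigenvector at all. The pair $(A,D)$ just treated shows where this stops.

It has no common eigenvector. Let $Av=\lambda v$ with $v\ne0$. Reading $Av=\lambda v$ coordinate by coordinate from the left gives $v_2=\lambda v_1$ and $v_{i+1}=\lambda v_i-v_{i-1}$, so $v_1=0$ would force $v=0$. Hence $v_1\ne0$, and by symmetry $v_n\neq0$. But an eigenvector of $D$ has eigenvalue $1$ or $0$; in the first case its last coordinate vanishes, in the second its first one does. So $A$ and $D$ share no eigenvector, and yet a change of rank $2$ makes them commute. The absence of common eigenvectors can be destroyed by one cheap modification.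

We need a property of $(A,B)$ that survives changes of small rank. Polynomial relations do. If a polynomial expression $r(A,B)$ has small rank, and $A',B'$ differ from $A,B$ by small rank, then $r(A',B')$ still has small rank, so it has a large kernel. And here exact commutation helps: if $A'B'=B'A'$, then $r(A',B')$ commutes with $A'$ and $B'$, so its kernel is *invariant* under both. On that kernel the relation holds exactly. It remains to find a relation that

- some symmetric integer pair satisfies up to rank $2$, with a commutator of rank $2$, and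
- no commuting integer pair, with $A'$ symmetric, can satisfy exactly on a nonzero invariant subspace.

The relation that works is $(2+A^2)B=1$.

## Commuting integer pairs never satisfy $(2+A'^2)B'=1$ on a subspace

This step establishes the second bullet.

**Lemma 5.** Let $A',B'\in M_N\mathbb Z$ commute, with $A'$ symmetric. Then $R'=(2+A'^2)B'-1$ is invertible over $\mathbb Q$.

**Proof.** Let $E=\ker R'\subset\mathbb Q^N$ and suppose $s=\dim E\ge1$.

*Invariance.* Since $A'B'=B'A'$, the matrix $R'$ commutes with $A'$ and with $B'$. If $R'v=0$, then $R'A'v=A'R'v=0$ and $R'B'v=B'R'v=0$. So $E$ is invariant under $A'$, $B'$, and $2+A'^2$.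

*Both determinants are $\pm1$.* On $E$ we have $(2+A'^2)B'=1$, hence
$$\det\big((2+A'^2)|_E\big)\cdot\det\big(B'|_E\big)=1.\tag{2}$$
By Fact 2, both factors are integers, so both are $\pm1$.

*The first determinant is too large.* The space $E\otimes\mathbb R\subset\mathbb R^N$ is invariant under the real symmetric matrix $A'$. The restriction is self-adjoint for the standard inner product, so it is diagonalizable with real eigenvalues $\alpha_1,\dots,\alpha_s$. Therefore
$$\det\big((2+A'^2)|_E\big)=\prod_{j=1}^s(2+\alpha_j^2)\ \ge\ 2^s\ \ge\ 2,$$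
a contradiction. So $E=0$, and the square matrix $R'$ is invertible. $\square$

Each ingredient is needed for this lemma, as the following examples show.

- *The constant $2$.* With $1+A'^2$ in place of $2+A'^2$, the pair $A'=0$, $B'=1$ satisfies the relation exactly.
- *The square.* With $2+A'$ in place of $2+A'^2$, the pair $A'=-1$, $B'=1$ satisfies it exactly.
- *Symmetry of $A'$.* For $A'=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ we have $A'^2=-1$, so $2+A'^2=1$, and $B'=1$ satisfies the relation.
- *Integrality of $B'$.* Over $\mathbb Q$ one can take any symmetric $A'$ and $B'=(2+A'^2)^{-1}$.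

## A symmetric integer matrix inverting $2+A^2$ up to rank two

Now let $n\ge3$, let $A$ be the path matrix, and put
$$C:=2+A^2 .$$
This is a symmetric integer matrix, positive definite because $x^TCx=2|x|^2+|Ax|^2$; in particular it is invertible over $\mathbb Q$. The vector $A^2e_i$ is the sum of $Ae_j$ over the neighbors $j$ of $i$. Each such $j$ contributes $e_i$ and the other neighbor of $j$, if there is one. Thus
$$Ce_i=e_{i-2}+(2+d_i)e_i+e_{i+2},\qquad d_i=\text{number of neighbors of }i.\tag{3}$$

We want an integer matrix $B$ that agrees with $C^{-1}$ as far as possible. Equation (3) makes this feasible, because the outermost coefficient of $Ce_i$ is $1$ for $i\le n-2$.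

**Step 1: a $\mathbb Z$-basis adapted to $C$.** By (3), $Ce_i\in e_{i+2}+\mathrm{span}_{\mathbb Z}(e_1,\dots,e_{i+1})$ for $i\le n-2$. Hence
$$e_1,\ e_2,\ Ce_1,\ \dots,\ Ce_{n-2}\tag{4}$$
is a $\mathbb Z$-basis of $\mathbb Z^n$, by the unitriangular criterion.

**Step 2: what symmetry asks for.** We could now define an integer matrix by $BCe_i=e_i$ for $i\le n-2$ and $Be_1=Be_2=0$. But it need not be symmetric. For $n=3$ we have $Ce_1=3e_1+e_3$, so $Be_1=Be_2=0$ and $Be_3=e_1$, which is not symmetric. So let us prescribe the bilinear form instead of the images. We want $u^TBCe_i=u^Te_i$ for all $u$, which dictates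
$$\beta(Ce_j,Ce_i)=(Ce_j)^Te_i=e_j^TCe_i,\qquad \beta(e_l,Ce_i)=e_l^Te_i=\delta_{il}.$$
The first prescription is symmetric in $i,j$ because $C$ is symmetric. Only the values on pairs from $\{e_1,e_2\}$ remain free, and we set them to $0$.

**Step 3: definition of $B$.** Let $\beta$ be the symmetric $\mathbb Z$-bilinear form on $\mathbb Z^n$ defined on the basis (4) by
$$\beta(Ce_i,Ce_j)=e_i^TCe_j,\qquad\beta(Ce_i,e_l)=\delta_{il},\qquad\beta(e_l,e_{l'})=0\qquad(i,j\le n-2;\ l,l'\in\{1,2\}),\tag{5}$$
and let $B\in M_n\mathbb Z$ be its matrix, $\beta(u,v)=u^TBv$. Then $B$ is symmetric.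

**Lemma 6.** $BCe_i=e_i$ for $1\le i\le n-2$. Hence $\mathrm{rank}(BC-1)=\mathrm{rank}(CB-1)\le2$.

**Proof.** Fix $i\le n-2$. We claim that $u^TBCe_i=u^Te_i$ for every $u$ in the basis (4). The left side is $\beta(u,Ce_i)$. For $u=Ce_j$, both sides equal $e_j^TCe_i$. For $u=e_l$, both equal $\delta_{il}$. Since (4) is a basis, $BCe_i=e_i$. So $BC-1$ kills $e_1,\dots,e_{n-2}$ and has rank at most $2$. Finally $CB-1=(BC-1)^T$, because $B$ and $C$ are symmetric. $\square$

**Example $n=3$.** Here $C=\begin{pmatrix}3&0&1\\0&4&0\\1&0&3\end{pmatrix}$ and $e_3=Ce_1-3e_1$. So $\beta(e_1,e_3)=1$, $\beta(e_2,e_3)=0$, $\beta(e_3,e_3)=3-6+0=-3$, and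
$$B=\begin{pmatrix}0&0&1\\0&0&0\\1&0&-3\end{pmatrix},\qquad BCe_1=B\begin{pmatrix}3\\0\\1\end{pmatrix}=\begin{pmatrix}1\\0\\0\end{pmatrix},\qquad AB-BA=\begin{pmatrix}0&-1&0\\1&0&-2\\0&2&0\end{pmatrix}.$$
The commutator has rank $2$. The next lemma bounds it by $2$ for all $n$.

**Lemma 7.** $\mathrm{rank}(AB-BA)\le2$.

**Proof.** The purpose of the first half is to see that the commutator comes only from the small error $B-C^{-1}$. Put
$$F=B-C^{-1}=C^{-1}(CB-1).$$
By Lemma 6, the first $n-2$ columns of $BC-1$ vanish. So the first $n-2$ rows of its transpose $CB-1$ vanish, and the image of $CB-1$ lies in $U=\mathrm{span}(e_{n-1},e_n)$. Hence $\mathrm{im}\,F\subset C^{-1}U$.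

Since $C$ is a polynomial in $A$, the matrix $A$ commutes with $C^{-1}$, and therefore
$$AB-BA=AF-FA .$$
The image of the right side lies in $AC^{-1}U+C^{-1}U=C^{-1}(U+AU)$. Now $Ae_n=e_{n-1}$ and $Ae_{n-1}=e_{n-2}+e_n$, so $U+AU\subset\mathrm{span}(e_{n-2},e_{n-1},e_n)$ has dimension at most $3$. Thus $\mathrm{rank}(AB-BA)\le3$. By Fact 1 the rank is even, so it is at most $2$. $\square$

Over $\mathbb Q$ this pair is easily repaired: $A'=A$ and $B'=C^{-1}$ commute, and $\mathrm{rank}(B-C^{-1})=\mathrm{rank}\,F\le2$. So any obstruction must be arithmetic, and Lemma 5 supplies it.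

## The lower bound $(n-2)k$

We now prove (1) for the pair $A,B$ just constructed. Let $N=nk$, let $A',B'\in M_N\mathbb Z$ commute with $A'$ symmetric, and write
$$\tilde A=A\otimes1_k,\quad\tilde B=B\otimes1_k,\quad a=\mathrm{rank}(\tilde A-A'),\quad b=\mathrm{rank}(\tilde B-B').$$

**Step 1: transfer the relation to the commuting pair.** The goal is an upper bound for the rank of $R'=(2+A'^2)B'-1$. Put
$$\tilde R=(2+\tilde A^2)\tilde B-1=(CB-1)\otimes1_k .$$
By Lemma 6, $\mathrm{rank}\,\tilde R\le2k$. Adding and subtracting $(2+\tilde A^2)B'$ gives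
$$R'-\tilde R=(A'^2-\tilde A^2)B'+(2+\tilde A^2)(B'-\tilde B),$$
and
$$A'^2-\tilde A^2=A'(A'-\tilde A)+(A'-\tilde A)\tilde A .$$
The last matrix has rank at most $2a$, so $R'-\tilde R$ has rank at most $2a+b$, and
$$\mathrm{rank}\,R'\le2a+b+2k.\tag{6}$$

**Step 2: compare with invertibility.** By Lemma 5, $\mathrm{rank}\,R'=nk$. With (6) this gives $2a+b\ge(n-2)k$, which is (1). Moreover $a+b\ge\frac12(2a+b)\ge\frac{(n-2)k}2$.

**Step 3: the commutator has rank exactly $2$.** By Lemma 7 and Fact 1, the rank of $AB-BA$ is $0$ or $2$. If it were $0$, then (1) with $k=1$, $A'=A$, $B'=B$ would read $0\ge n-2$, which is false for $n\ge3$. This proves Theorem 3, and with it Corollary 4: the conjecture is false. $\blacksquare$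

## Entries in the integers of a totally real field

Enlarging the coefficient ring of $A',B'$ to totally real integers does not help.

**Proposition 8.** Let $A,B$ be the pair constructed above. The lower bound (1) remains true if $A',B'$ have entries in the ring of integers $O_K$ of any totally real number field $K$, with $A'$ symmetric and $A'B'=B'A'$.

**Proof.** Ranks are now over $K$, and Step 1 gives (6) unchanged. We must only redo Lemma 5. Let $E=\ker R'\subset K^N$ and suppose $s=\dim_KE\ge1$. As before, $E$ is invariant under $A'$ and $B'$, and (2) holds.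

*The determinants are units.* The characteristic polynomial of $B'|_E$ divides that of $B'$, which is monic over $O_K$. So its roots are algebraic integers, and $\det(B'|_E)$, their product, is an algebraic integer. It lies in $K$, hence in $O_K$. The same holds for $u=\det\big((2+A'^2)|_E\big)$. By (2), $u$ is a unit of $O_K$, so $N_{K/\mathbb Q}(u)=\pm1$.

*The norm is too large.* Let $\sigma:K\to\mathbb R$ be an embedding. Choose a basis $v_1,\dots,v_s$ of $E$ and write $A'v_j=\sum_im_{ij}v_i$ with $m=(m_{ij})\in M_sK$, so that $u=\det(2+m^2)$. Applying $\sigma$ entrywise gives $\sigma(A')\sigma(v_j)=\sum_i\sigma(m_{ij})\sigma(v_i)$. The vectors $\sigma(v_1),\dots,\sigma(v_s)$ are linearly independent over $\mathbb R$, since some $s\times s$ minor of $(v_1,\dots,v_s)$ is nonzero and $\sigma$ is injective. So $\sigma(m)$ is the matrix of the real symmetric matrix $\sigma(A')$ restricted to an $s$-dimensional invariant subspace of $\mathbb R^N$. As in Lemma 5, $\sigma(u)=\det(2+\sigma(m)^2)\ge2^s$. Since $K$ is totally real, this applies to all $[K:\mathbb Q]$ embeddings, so $N_{K/\mathbb Q}(u)\ge2^{s[K:\mathbb Q]}>1$,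 a contradiction. Thus $R'$ is invertible over $K$, and (1) follows from (6). $\square$

## The constant $\frac12$ is sharp for these pairs

Could a better argument show that the pairs $(A,B)$ are even farther from commuting ones? For even $n$ we can write down a commuting pair that nearly attains the bound.

**Proposition 9.** Let $n=2m$ with $m\ge2$, and let $A,B$ be the pair constructed above. There are commuting symmetric $A',B'\in M_n\mathbb Z$ with
$$\mathrm{rank}(A-A')\le\tfrac n2+1,\qquad\mathrm{rank}(B-B')\le4 .$$
Together with (1), the infimum of the normalized cost over all $k$ and all commuting symmetric $A',B'\in M_{nk}\mathbb Z$ lies in $\big[\tfrac12-\tfrac1n,\ \tfrac12+\tfrac5n\big]$.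

The plan is to observe that $B$ splits into an odd and an even block that nearly agree, and then to pair up the path's vertices so that $A'$ only mixes the two blocks by scalars.

**Proof. Step 1: split by parity.** Put $o_i=e_{2i-1}$ and $f_i=e_{2i}$ for $1\le i\le m$. By (3), $C$ preserves the odd span and the even span. So every vector of (4) is purely odd or purely even. By (5), $\beta$ vanishes between an odd and an even basis vector: $e_i^TCe_j=0$ if $i,j$ have different parity, and so is $\delta_{il}$ for $i,l$ of different parity. In the ordered basis $(o_1,\dots,o_m,f_1,\dots,f_m)$ we therefore have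
$$C=\mathrm{diag}(X_o,X_e),\qquad B=\mathrm{diag}(B_o,B_e).$$
For $n=4$, for instance, $X_o=\begin{pmatrix}3&1\\1&4\end{pmatrix}$, $X_e=\begin{pmatrix}4&1\\1&3\end{pmatrix}$, $B_o=\begin{pmatrix}0&1\\1&-3\end{pmatrix}$, $B_e=\begin{pmatrix}0&1\\1&-4\end{pmatrix}$.

**Step 2: the two blocks of $B$ nearly agree.** By (3), $X_o$ and $X_e$ are tridiagonal with off-diagonal entries $1$. The diagonals are $(3,4,\dots,4)$ and $(4,\dots,4,3)$, because $e_1$ and $e_{2m}$ are the two vertices with a single neighbor. So $X_o-X_e=\mathrm{diag}(-1,0,\dots,0,1)$, and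
$$X_o^{-1}-X_e^{-1}=X_o^{-1}(X_e-X_o)X_e^{-1}$$
has rank at most $2$. By Lemma 6,
$$\mathrm{rank}(B_o-X_o^{-1})+\mathrm{rank}(B_e-X_e^{-1})=\mathrm{rank}(B-C^{-1})=\mathrm{rank}\big(C^{-1}(CB-1)\big)\le2 .$$
Writing $B_o-B_e=(B_o-X_o^{-1})+(X_o^{-1}-X_e^{-1})+(X_e^{-1}-B_e)$ we get $\mathrm{rank}(B_o-B_e)\le4$.

**Step 3: the commuting pair.** Let
$$A'=\begin{pmatrix}-1_m&1_m\\1_m&-1_m\end{pmatrix},\qquad B'=\begin{pmatrix}B_o&0\\0&B_o\end{pmatrix}.$$
Both are symmetric integer matrices, and both products $A'B'$ and $B'A'$ equal $\begin{pmatrix}-B_o&B_o\\B_o&-B_o\end{pmatrix}$. Clearly $\mathrm{rank}(B-B')=\mathrm{rank}(B_e-B_o)\le4$.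

**Step 4: the rank of $A-A'$.** The edges of the path are $o_if_i$ ($i\le m$) and $f_io_{i+1}$ ($i\le m-1$). In $A-A'$ the edges $o_if_i$ cancel, the edges $f_io_{i+1}$ keep entry $1$, and every diagonal entry is $1$. Hence
$$A-A'=\sum_{i=1}^{m-1}(f_i+o_{i+1})(f_i+o_{i+1})^T+o_1o_1^T+f_mf_m^T,$$
a sum of $m+1$ matrices of rank one. So $\mathrm{rank}(A-A')\le m+1=\frac n2+1$.

**Step 5: the interval.** The pair has cost at most $\frac n2+5$ with $k=1$, so its normalized cost is at most $\frac12+\frac5n$. By Theorem 3, every normalized cost is at least $\frac{n-2}{2n}=\frac12-\frac1n$. $\square$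

**Remark 10 (odd $n$).** For $n=2m+1$ with $m\ge1$, a variant gives cost at most $m+8$ with $k=1$. Use the basis $(o_1,\dots,o_m,f_1,\dots,f_m,o_{m+1})$ with $o_{m+1}=e_n$. As before, $B$ and $C$ split by parity into $B_o,X_o$ (size $m+1$) and $B_e,X_e$ (size $m$), and $\mathrm{rank}(B_oX_o-1)+\mathrm{rank}(B_eX_e-1)\le2$ by Lemma 6.

Let $P$ and $Y$ be the upper left $m\times m$ corners of $B_o$ and $X_o$; $Y$ is positive definite, hence invertible. The upper left corner of $B_oX_o$ is $PY$ plus a matrix of rank at most one, so $\mathrm{rank}(PY-1)\le\mathrm{rank}(B_oX_o-1)+1$. Also $X_e-Y=\mathrm{diag}(1,0,\dots,0)$. From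
$$P-B_e=(PY-1)Y^{-1}+(Y^{-1}-X_e^{-1})-(B_eX_e-1)X_e^{-1}$$
we get $\mathrm{rank}(P-B_e)\le3+1=4$.

Let $B'=\mathrm{diag}(P,P,0)$ and let $A'$ be the block sum of $\begin{pmatrix}-1_m&1_m\\1_m&-1_m\end{pmatrix}$ and $0$. They are symmetric integer matrices and commute. Replacing the last row and column of $B$ by zero costs rank at most $2$, so $\mathrm{rank}(B-B')\le6$. Finally,
$$A-A'=\sum_{i=1}^{m-1}(f_i+o_{i+1})(f_i+o_{i+1})^T+o_1o_1^T+\big(f_mf_m^T+f_mo_{m+1}^T+o_{m+1}f_m^T\big)$$
has rank at most $(m-1)+1+2=m+2$. The total is at most $m+8$.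

## The values of $\varepsilon$ that remain undecided

By Corollary 4, the assertion of the conjecture fails for every $\varepsilon\in(0,\frac12)$, and we saw that it holds trivially for $\varepsilon>1$. So the set of $\varepsilon$ for which it fails contains $(0,\frac12)$ and is contained in $(0,1]$. The argument does not determine what happens for $\frac12\le\varepsilon\le1$. The pairs used here cannot decide the case $\varepsilon>\frac12$: by Proposition 9 and Remark 10, once $n$ is large they have a commuting symmetric integer pair at normalized cost less than $\varepsilon$, already with $k=1$.
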